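# Every norming graph is symmetric

## Folds: mirrored pairs of connected sets

All graphs $G$, $D$ below are finite and simple, and $N(v)$ is the neighborhood of $v$. For a vertex set $A$, write $N(A)$ for the set of vertices adjacent to some vertex of $A$, and $D[A]$ for the induced subgraph.

**Definition (fold).** Let $D$ be a connected graph. A *fold* of $D$ is an automorphism $r$ with $r^2=1$ for which there are nonempty disjoint sets $A,B\subset V(D)$ such that $r(A)=B$, $r$ fixes every vertex outside $A\cup B$, $D[A]$ is connected, and no edge joins $A$ to $B$. The sets $A,B$ are its *sides*. Put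
$$S=S_r=N(A)\setminus A,\qquad Y=Y_r=V(D)\setminus(A\cup B\cup S).$$

So $A$ and $B$ are two mirror images, $S$ is the set along which they are attached to the rest, and $Y$ is the remainder. Here are the elementary facts we shall use.

- (F1) $S\cap(A\cup B)=\emptyset$, because no edge joins $A$ to $B$. Hence $r$ fixes $S\cup Y$ pointwise. Applying $r$ to the definition of $S$ gives $S=N(B)\setminus B$.
- (F2) $D[A]$ and $D[B]=r(D[A])$ are connected and all their outside neighbors lie in $S$. So $A$ and $B$ are components of $D-S$, and no edge joins $Y$ to $A\cup B$.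
- (F3) $S\ne\emptyset$, because $D$ is connected and $A\neq V(D)$.
- (F4) $r$ moves every vertex of $A\cup B$. The sides may be listed as $(A,B)$ or as $(B,A)$, and $|A|=|B|$. If $g\in\mathrm{Aut}(D)$, then $grg^{-1}$ is a fold with sides $gA,gB$.

**Examples.** In the cycle $C_6$ with vertices $0,\dots,5$, the reflection fixing $0$ and $3$ is a fold with $A=\{1,2\}$, $B=\{5,4\}$, $S=\{0,3\}$, $Y=\emptyset$. In the star $K_{1,4}$ with center $c$ and leaves $1,2,3,4$, the swap of $1$ and $2$ is a fold with $A=\{1\}$, $B=\{2\}$, $S=\{c\}$, $Y=\{3,4\}$. In $K_{1,3}$ the same swap leaves $Y=\{3\}$. Finally, glue two $4$-cycles along an edge: take edges $st,\ sa,\ aa',\ a't,\ sb,\ bb',\ b't$. Swapping $a\leftrightarrow b$ and $a'\leftrightarrow b'$ is a fold with $S=\{s,t\}$ and $Y=\emptyset$, and here $S$ contains the edge $st$.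

What are folds for? We want to cut a graph into an independent set $S$ and two mirror halves with no edges between them. A fold does this when $S$ and $Y$ cooperate:

**Observation (F5).** Let $r$ be a fold of $D$ such that $S$ is independent, $N(y)\subset S$ for all $y\in Y$, and $Y$ can be partitioned into pairs of vertices with equal neighborhoods. Add one vertex of each pair to $A$ and the other to $B$. With the enlarged sets, $V(D)=S\sqcup A\sqcup B$, the set $S$ is independent, no edge joins $A$ to $B$, and $r$ together with the exchange of the pairs is an isomorphism $D[S\cup A]\to D[S\cup B]$ fixing $S$ pointwise.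

Indeed the vertices of $Y$ have neighbors only in $S$, so no edge between the enlarged halves appears. On the old part of $A$ the map is the restriction of an automorphism fixing $S$ pointwise, and for a pair $y,y'$ we have $N(y)=N(y')\subset S$.

In $C_6$ and $K_{1,4}$ the observation applies. In $K_{1,3}$ it fails because of the unpaired vertex of $Y$, and in the glued $4$-cycles it fails because of the edge inside $S$. The task of this lecture is to produce, from an analytic hypothesis on the graph, a fold for which neither happens.

## Positive, symmetric and norming graphs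

An *edge-weighted graph* $H$ is a finite graph, loops allowed, with a real weight $\beta_{ij}=\beta_{ji}$, possibly negative, for every pair $i,j\in V(H)$ including $i=j$ (non-adjacent pairs may be regarded as having weight $0$). Put
$$\hom(G,H)=\sum_{\varphi:V(G)\to V(H)}\ \prod_{ij\in E(G)}\beta_{\varphi(i)\varphi(j)} .$$

**Definition (positive).** $G$ is *positive* if $\hom(G,H)\ge0$ for every edge-weighted graph $H$.

A *kernel* is a symmetric bounded measurable function $W:[0,1]^2\to\mathbb R$, and kernels that agree almost everywhere are identified. The *homomorphism density* of $G=(V,E)$ in $W$ is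
$$t(G,W)=\int_{[0,1]^V}\prod_{ab\in E}W\big(p(a),p(b)\big)\,dp ,$$
which depends only on the class of $W$.

**Definition (symmetric).** $G$ is *symmetric* if $V(G)$ has a partition $(S,A,B)$ such that $S$ is independent, no edge joins $A$ to $B$, and some isomorphism $G[S\cup A]\to G[S\cup B]$ fixes $S$ pointwise.

**Definition (norming, weakly norming).** A graph $G$ with at least one edge is *norming* (in the sense of Hatami) if $W\mapsto|t(G,W)|^{1/|E(G)|}$ is a norm on the space of kernels. It is *weakly norming* if $W\mapsto t(G,|W|)^{1/|E(G)|}$ is a norm on that space.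

We take two facts as given. **Fact A:** $G$ is positive if and only if $t(G,W)\ge0$ for every kernel $W$. **Fact B:** every norming graph is positive.

Every symmetric graph is positive, and the reason is a square: since $S$ is independent, $\hom(G,H)=\sum_{\psi:S\to V(H)}F(\psi)^2$, where $F(\psi)$ sums over the extensions of $\psi$ to $A$ the product over the edges of $G[S\cup A]$. The paper "Positive graphs" (arXiv:1205.6510, 2012) by Omar Antolín Camarena, Endre Csóka, Tamás Hubai, Gábor Lippner and László Lovász conjectures the converse: a graph is positive if and only if it is symmetric. About norming graphs it says: "We don't know whether our Conjecture can be proved for norming graphs." Since symmetric graphs are positive, this asks: **is every norming graph symmetric?** The answer is yes.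

**Theorem 1.** Every norming graph is symmetric.

The same method gives a statement about automorphisms. Call an automorphism $\varphi\ne1$ with $\varphi^2=1$ a *cut involution* if its non-fixed vertices split into $A\sqcup B$ with $\varphi(A)=B$ and no edge between $A$ and $B$. Every fold is a cut involution. In $K_{1,4}$ the involution $1\leftrightarrow2$, $3\leftrightarrow4$ is a cut involution (take $A=\{1,3\}$) whose sides are not connected.

**Theorem 2.** Let $G$ be norming or weakly norming, and let $D$ be a component of $G$ with an edge. For every $c\in V(D)$ and every partition $N(c)=N_1\sqcup N_2$ into nonempty sets there is a cut involution of $D$ that fixes $c$ and exchanges a vertex of $N_1$ with a vertex of $N_2$; its two sides can be taken connected. Consequently the group generated by the cut involutions of $D$ is transitive on $E(D)$.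

## Even cycles, stars and a single edge

**Even cycles.** For $k\ge2$, $t(C_{2k},W)=\sum_j\lambda_j^{2k}$, where $\lambda_j$ are the eigenvalues of the integral operator with kernel $W$. Its $2k$-th root is a Schatten norm, so $C_{2k}$ is norming. The reflection through opposite vertices $0,k$ is a fold with $S=\{0,k\}$ independent and $Y=\emptyset$, so $C_{2k}$ is symmetric by (F5).

**A single edge.** $t(K_2,W)=\int W$ vanishes for some $W\ne0$, so $K_2$ is not norming. It is weakly norming, since $t(K_2,|W|)=\int|W|$. It is not positive (take one looped vertex of weight $-1$), hence not symmetric. More generally, a graph with $m$ edges, $m$ odd, is not positive, because that same $H$ gives $\hom(G,H)=(-1)^m$. So neither $K_{1,3}$ nor the two glued $4$-cycles ($7$ edges) are positive, although both have folds.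

**Stars.** With $d(x)=\int W(x,y)\,dy$ we get $t(K_{1,k},W)=\int d^k$. For even $k$ the $k$-th root is $\|d\|_k$: it is nonnegative and subadditive, but it vanishes whenever $d=0$. So stars $K_{1,2j}$ are not norming, but they satisfy every property of norming graphs except definiteness. This suggests isolating what is really used.

**Hypothesis $H(\mathbb K)$.** Throughout, $m=|E(G)|$ and $\mathbb K$ is $\mathbb R$ or $[0,\infty)$. We say that $G$ satisfies $H(\mathbb K)$ if $G$ is bipartite, $m\ge1$, and for all $\mathbb K$-valued kernels $W,W'$
$$t(G,W)\ge0,\qquad t(G,W+W')^{1/m}\le t(G,W)^{1/m}+t(G,W')^{1/m}.$$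

**Norming graphs satisfy $H(\mathbb R)$, and each of their components with an edge has at least two edges.** Nonnegativity is Facts A and B, and subadditivity is then the triangle inequality. If $G$ were not bipartite, the nonzero kernel
$$1_{[0,1/2)\times[1/2,1]}+1_{[1/2,1]\times[0,1/2)}\tag{1}$$
would have $t(G,\cdot)=0$, since a nonzero integrand would give a proper $2$-coloring of $G$. If $K_2$ were a component, $\int W$ would be a factor of $t(G,W)$, which would then vanish for some $W\neq0$.

The last clause matters. The graph $2K_2$ has $t^{1/2}=|\int W|$, so it satisfies $H(\mathbb R)$. It is symmetric ($S=\emptyset$, one edge in each half), but its components are not. We shall prove that under $H(\mathbb R)$ each component with at least two edges is *itself* symmetric. For Theorem 1 only $\mathbb K=\mathbb R$ is needed, and $\mathbb K=[0,\infty)$ is carried along for Theorem 2.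

## A Hölder inequality for one-sided functionals

Let $D_1,\dots,D_n$ be the components of $G$ that have edges. Later we attach quadratic forms to one vertex $c$ by giving one target point a tiny mass and placing $c$ there. With symmetric kernels an edge $cw$ mapped to an edge at that point would not reveal which of its ends sits there. So we first make the functional see the two sides of the bipartition separately.

A *weighted set* is a finite nonempty set with positive weights $\mathrm{wt}$. For a connected bipartite $D$ with ordered bipartition $(P_D,Q_D)$, weighted sets $X,X'$ and matrices $W_e\in\mathbb R^{X\times X'}$ $(e\in E(D))$ put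
$$t_D((W_e))=\sum_{\varphi:\,P_D\to X,\ Q_D\to X'}\ \prod_v\mathrm{wt}(\varphi(v))\prod_{e=pq}W_e(\varphi(p),\varphi(q)),$$
where $p\in P_D$, $q\in Q_D$ in $e=pq$. Let $t_D^{op}$ be the same sum with $P_D\to X'$, $Q_D\to X$ and factors $W_e(\varphi(q),\varphi(p))$. Reversing the order of the bipartition exchanges $t_D$ and $t_D^{op}$. Write $t_D(W)$ if all $W_e=W$. Both functionals are multiplicative under tensor products (with product weights), because a map into $X\times Y$ is a pair of maps.

**Example.** For the cherry with $P=\{c\}$ and $Q=\{w,w'\}$, $t_D(W)$ is the weighted sum of squares of row sums, and $t_D^{op}(W)$ the same for column sums, so they differ. For $C_4$, an automorphism exchanging the two sides shows $t_D=t_D^{op}$.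

**Lemma 3.** Assume $H(\mathbb K)$. The bipartitions of the $D_i$ can be ordered so that $T(W):=\prod_it_{D_i}(W)$ satisfies, for all weighted $X,X'$ and $W,W'\in\mathbb K^{X\times X'}$,
$$T(W)\ge0,\qquad T(W+W')^{1/m}\le T(W)^{1/m}+T(W')^{1/m}.$$

*Proof.* **Step 1: pass from kernels to rectangular matrices.** Let $\widehat W$ be the symmetric matrix on $X\sqcup X'$ with off-diagonal blocks $W,W^\top$ and zero diagonal blocks. Let $M$ be the total weight of $X\sqcup X'$ and $i_0$ the number of isolated vertices of $G$. A connected bipartite $D_i$ contributes to the weighted homomorphism sum only through maps sending one side to $X$ and the other to $X'$, so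
$$\hom(G,\widehat W)=M^{i_0}\prod_i\big(t_{D_i}(W)+t_{D_i}^{op}(W)\big).$$
This equals $M^{|V(G)|}t(G,\cdot)$ evaluated at the step kernel whose steps have lengths $\mathrm{wt}/M$ and whose values are the entries of $\widehat W$. That kernel is $\mathbb K$-valued and depends linearly on $W$. By $H(\mathbb K)$ the expression is $\ge0$, and its $m$-th root is subadditive in $W\in\mathbb K^{X\times X'}$.

**Step 2: find one matrix that distinguishes the two orders.** Call $i$ *of the first kind* if $t_{D_i}=t_{D_i}^{op}$ for all weighted sets and matrices, and *of the second kind* otherwise. For the second kind the two functionals differ as polynomials in entries and weights for some sizes of the two sets. They then differ for all larger sizes too, since setting the extra weights to $0$ recovers the smaller polynomials. Take sizes that work for all $i$ of the second kind. The product of the nonzero polynomials $t_{D_i}-t_{D_i}^{op}$ is a nonzero polynomial, so it does not vanish identically on the positive orthant. Hence there are weighted $Y,Y'$ and $V\in(0,\infty)^{Y\times Y'}$ with $t_{D_i}(V)\ne t_{D_i}^{op}(V)$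 for all $i$ of the second kind. Order each bipartition so that $t_{D_i}(V)\ge t_{D_i}^{op}(V)>0$.

**Step 3: amplify by tensor powers.** Apply Step 1 to $W\otimes V^{\otimes k}$, which is $\mathbb K$-valued and linear in $W$, and divide by the positive constant $M_k^{i_0}\prod_it_{D_i}(V)^k$, where $M_k$ is the total weight. This leaves
$$\prod_i\Big(t_{D_i}(W)+t_{D_i}^{op}(W)\big(t_{D_i}^{op}(V)/t_{D_i}(V)\big)^k\Big)\ \longrightarrow\ 2^jT(W)\qquad(k\to\infty),$$
where $j$ is the number of $i$ of the first kind: for the second kind the ratio is $<1$, and for the first kind the factor is $2t_{D_i}(W)$. Nonnegativity and subadditivity of the $m$-th root pass to the limit, and the constant $2^j$ may be divided out. $\square$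

Fix these ordered bipartitions and put $T((W_e)_{e\in E(G)})=\prod_it_{D_i}((W_e)_{e\in E(D_i)})$, which is multilinear in the $W_e$.

**Lemma 4 (Hölder).** For $W_e\in\mathbb K^{X\times X'}$ we have $|T((W_e))|\le\prod_eT(W_e)^{1/m}$.

*Proof.* Let $N=T^{1/m}$. It is subadditive, homogeneous under nonnegative scalars, and multiplicative under $\otimes$. Suppose the claim fails. Choose $\nu_e>N(W_e)$ with $|T((W_e))|>\prod_e\nu_e$ and replace $W_e$ by $W_e/\nu_e$. Now $N(W_e)<1$ for all $e$ and $c:=|T((W_e))|>1$. Let $V_k=\sum_eW_e^{\otimes2k}$. On the one hand $N(V_k)\le\sum_eN(W_e)^{2k}\le m$. On the other hand, by multilinearity and multiplicativity,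
$$T(V_k)=\sum_{\psi:E(G)\to E(G)}T\big((W_{\psi(e)})_e\big)^{2k}\ \ge\ c^{2k},$$
because all terms are even powers and $\psi=\mathrm{id}$ gives $c^{2k}$. So $c^{2k}\le m^m$ for all $k$, a contradiction. $\square$

## Splitting the second derivative at a vertex

**What convexity alone gives.** Take $\mathbb K=\mathbb R$. Then $N=T^{1/m}$ is subadditive and homogeneous under nonnegative scalars, hence convex. As $N\ge0$, $T=N^m$ is convex too, so the second derivative of $T(x+\varepsilon u)$ at $\varepsilon=0$ is nonnegative:
$$\sum_{e\ne f}T(u\text{ at }e,f;\ x\text{ elsewhere})\ge0 ,$$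
summed over all ordered pairs of distinct edges. To localize it at a vertex, add a point $a$ of tiny weight $\varepsilon$ to $X$ and let $u$ be supported on row $a$. In a nonzero term the ends of $e$ and $f$ in the $P$-sides both go to $a$. In the terms of order $\varepsilon$ only one vertex goes to $a$, so $e,f$ share that end. The coefficient of $\varepsilon$ is therefore a sum over *all* vertices $c$ in the $P$-sides and *all* ordered pairs of distinct neighbors of $c$. We cannot choose $c$, and we cannot choose which neighbors are compared. Later (Lemma 11) we need exactly this: a prescribed $c$, and a comparison between two prescribed classes of neighbors. The remedy is to differentiate Hölder's inequality, in which different edges may carry different matrices, instead of convexity.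

**Lemma 5.** Let $E(G)=E_1\sqcup E_2$ with both parts nonempty. For all $x\in\mathbb K^{X\times X'}$, $u\in\mathbb R^{X\times X'}$,
$$\Phi_{12}(x,u):=\sum_{e\in E_1,\,f\in E_2}T(u\text{ at }e,f;\ x\text{ elsewhere})\ \ge0 .$$

*Proof.* **Step 1: reduce to $T(x)>0$.** $\Phi_{12}$ is continuous in $x$, so a dense set of $x$ suffices. For $\mathbb K=\mathbb R$ take the $x$ with $T(x)>0$; this set is dense because $T\ge0$ is a nonzero polynomial. For $\mathbb K=[0,\infty)$ take the $x$ with positive entries. In both cases $T_0:=T(x)>0$, and $x+\varepsilon u\in\mathbb K^{X\times X'}$ for small $|\varepsilon|$.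

**Step 2: differentiate Hölder twice.** For $i=1,2$ let $k_i=|E_i|$, let $\Lambda_i=\sum_{e\in E_i}T(u\text{ at }e;\,x\text{ elsewhere})$, let $\Phi_{ii}$ be the sum of $T(u\text{ at }e,f;\,x\text{ elsewhere})$ over ordered pairs $e\ne f$ in $E_i$, and let $\Lambda=\Lambda_1+\Lambda_2$. Put $p(\varepsilon)=T(x+\varepsilon u)$ and $F(\varepsilon)=T(x+\varepsilon u\text{ on }E_1,\ x\text{ on }E_2)$. Both are positive for small $|\varepsilon|$, and Lemma 4 says
$$\tfrac{k_1}m\log p(\varepsilon)+\tfrac{k_2}m\log T_0-\log F(\varepsilon)\ \ge0,$$
with equality at $\varepsilon=0$. By multilinearity $p'(0)=\Lambda$, $F'(0)=\Lambda_1$, $F''(0)=\Phi_{11}$ and $p''(0)=\Phi_{11}+2\Phi_{12}+\Phi_{22}$. The first derivative of the left side vanishes at $0$, so $\Lambda_1=\frac{k_1}m\Lambda$. The second derivative is $\ge0$ at $0$: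
$$\tfrac{k_1}m\Big(\frac{p''(0)}{T_0}-\frac{\Lambda^2}{T_0^2}\Big)\ \ge\ \frac{\Phi_{11}}{T_0}-\frac{\Lambda_1^2}{T_0^2}.$$

**Step 3: add the two halves.** Exchanging $E_1$ and $E_2$ gives $\Lambda_2=\frac{k_2}m\Lambda$ and the analogous inequality. Since $k_1+k_2=m$, the sum of the two inequalities is
$$\frac{\Phi_{11}+2\Phi_{12}+\Phi_{22}}{T_0}-\frac{\Lambda^2}{T_0^2}\ge\frac{\Phi_{11}+\Phi_{22}}{T_0}-\frac{\Lambda_1^2+\Lambda_2^2}{T_0^2},$$
that is,
$$\frac{2\Phi_{12}}{T_0}\ge\frac{\Lambda^2-\Lambda_1^2-\Lambda_2^2}{T_0^2}=\frac{2\Lambda_1\Lambda_2}{T_0^2}=\frac{2k_1k_2}{m^2}\cdot\frac{\Lambda^2}{T_0^2}\ge0.\qquad\square$$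

**Proposition 6.** Let $D$ be one of the $D_i$, with sides $P=P_D$, $Q=Q_D$. Let $c\in V(D)$ and $N(c)=N_1\sqcup N_2$ with both parts nonempty; say $c\in P$. For all weighted sets $X_P,X_Q$ and all $x\in\mathbb K^{X_P\times X_Q}$, $f\in\mathbb K^{X_Q}$, $h\in\mathbb R^{X_Q}$,
$$\mathcal Q(h)=\sum_{\substack{w\in N_1\\ w'\in N_2}}\sum_\varphi h(\varphi(w))h(\varphi(w'))\prod_{v\in N(c)\setminus\{w,w'\}}f(\varphi(v))\prod_{v\ne c}\mathrm{wt}(\varphi(v))\prod_{\substack{pq\in E(D)\\ p\ne c}}x(\varphi(p),\varphi(q))\ \ge0,$$
where $\varphi$ maps $P\setminus\{c\}\to X_P$, $Q\to X_Q$, and $p\in P$, $q\in Q$ in the last product. The case $c\in Q$ is the same with the sides exchanged.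

*Proof.* **Step 1: the test matrices.** Apply Lemma 5 with $E_1=\{cw:w\in N_1\}$, $E_2=E(G)\setminus E_1$, and
$$X=X_P\sqcup\{a,o\},\quad X'=X_Q\sqcup\{o'\},\quad \mathrm{wt}(a)=\varepsilon,\ \mathrm{wt}(o)=\mathrm{wt}(o')=1 .$$
The base matrix is $x$ on $X_P\times X_Q$, $f$ on $\{a\}\times X_Q$, $L>0$ at $(o,o')$, and $0$ elsewhere. The matrix $u$ is $h$ on $\{a\}\times X_Q$ and $0$ elsewhere.

**Step 2: read off the order-$\varepsilon$ terms.** In a nonzero term of $\Phi_{12}$ the edge $e=cw\in E_1$ carries $u$, which forces $\varphi(c)=a$. The other edge, from $E_2$, also carries $u$, so its end in the $P$-side is mapped to $a$ as well. Either at least two vertices are mapped to $a$ and the term is $O(\varepsilon^2)$, or only $c$ is mapped to $a$ and the second edge is $cw'$ with $w'\in N_2$. In the second case all nonzero entries of both matrices lie in $(\{a\}\cup X_P)\times X_Q$ or at $(o,o')$, so the connected graph $D$ is mapped into $\{a\}\cup X_P\cup X_Q$. Summing over these maps of $D$, and over $w,w'$, gives $\varepsilon\mathcal Q(h)$. Every other component $D_i$ avoids $a$ and carries the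 base matrix, so it contributes $t_{D_i}(x)+L^{|E(D_i)|}$. Hence
$$\Phi_{12}=\varepsilon\,\mathcal Q(h)\prod_{D_i\ne D}\big(t_{D_i}(x)+L^{|E(D_i)|}\big)+O(\varepsilon^2)\ \ge0 .$$

**Step 3: conclude.** Fix $L$ so large that the product is positive; this is the purpose of $o,o'$, since a single $t_{D_i}(x)$ might be negative. Divide by $\varepsilon$ and let $\varepsilon\to0$. For $c\in Q$ add $a,o$ to the set $X'$ and $o'$ to $X$ instead. $\square$

## Growing two mirrored frontiers

Read Proposition 6 as follows: $h$ is evaluated at two marked vertices $w$ and $w'$, and the resulting form is positive semidefinite. For a *single* pair $w,w'$, semidefiniteness should mean that the graph looks the same from $w$ as from $w'$. We now test with functions $h$ concentrated on points of tiny mass. This deletes $w,w'$ and marks all their neighbors, giving a new positive semidefinite form with two larger marked frontiers, and we iterate. Marked vertices of the two frontiers that coincide become *roots*; they will form $S$.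

Fix $D,P,Q$ as above. Vertices have *type* $P$ or $Q$, and $\bar\tau$ is the type opposite to $\tau$. Let $R$ be a finite set of typed *roots*.

**Definition (data).** *Data* over $R$ consist of weighted sets $X_P,X_Q$, a matrix $x\in\mathbb K^{X_P\times X_Q}$, a function $f_r:X_{\bar\sigma}\to\mathbb K$ for each root $r$ of type $\sigma$, and numbers $\omega_{rr'}=\omega_{r'r}\in\mathbb K$ for roots $r,r'$ of opposite types. We write $x(p,q)=x(q,p)$.

**Definition (rooted graph).** A *rooted graph* $Z$ over $R$ is a graph on $R\sqcup U$, where $U$ is a finite set of typed vertices and all edges join opposite types. For type-preserving $\varphi:U\to X_P\sqcup X_Q$ put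
$$w_Z(\varphi)=\prod_{v\in U}\mathrm{wt}(\varphi(v))\prod_{vv'\in E(Z[U])}x(\varphi(v),\varphi(v'))\prod_{\substack{rv\in E(Z)\\ r\in R,\,v\in U}}f_r(\varphi(v))\prod_{rr'\in E(Z[R])}\omega_{rr'} .$$

**Definition (positive family).** Let $J$ be a finite set of *ports* and $\tau$ a type. A *member* is $\xi=(Z,\lambda,\lambda')$ with $Z$ a rooted graph over $R$ and $\lambda,\lambda':J\to U$ taking values of type $\tau$. A finite nonempty list $\mathcal F$ of members with common $R,J,\tau$ is *positive* if for all data and all $h:X_\tau^J\to\mathbb R$
$$Q_{\mathcal F}(h)=\sum_{\xi\in\mathcal F}\sum_\varphi h(\varphi\lambda)\,h(\varphi\lambda')\,w_Z(\varphi)\ \ge0 .$$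
For $J=\emptyset$ this means $\sum_\xi\sum_\varphi w_Z(\varphi)\ge0$. For a map $\lambda$ on $J$, $\ker\lambda$ is the partition of $J$ into the nonempty fibers of $\lambda$.

**Example.** For $D=C_6$, $c=0$, $N_1=\{1\}$, $N_2=\{5\}$, Proposition 6 says that this family is positive: one root $0$; one member, where $Z$ is the path $1,2,3,4,5$ together with the isolated root $0$; one port, sent by $\lambda$ to $1$ and by $\lambda'$ to $5$. In general, Proposition 6 says that $\mathcal F^0$ is positive, where $\mathcal F^0$ has root set $\{c\}$, one port (of type opposite to $c$), and the members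
$$(Z_{w,w'},w,w')\quad(w\in N_1,\ w'\in N_2),\qquad Z_{w,w'}=D-\{cw,cw'\}\ \text{(edges removed)},$$
with $f$ in the role of $f_c$.

**Lemma 7 (growth step).** Let $\mathcal F$ be positive with $J\ne\emptyset$. There are a partition $\Pi$ of $J$, a set $O\subset\Pi$, integers $d_b\ge0$ and sets $e_b\subset R$ ($b\in\Pi\setminus O$), and a nonempty subfamily $\mathcal F_2\subset\mathcal F$ such that for every $(Z,\lambda,\lambda')\in\mathcal F_2$:

- (a) $\ker\lambda=\ker\lambda'=\Pi$ (write $\lambda(b),\lambda'(b)$ for the values on the block $b$);
- (b) $\lambda(b)=\lambda'(b)$ for $b\in O$, and the vertices $\lambda(b)$ $(b\in\Pi)$, $\lambda'(b)$ $(b\in\Pi\setminus O)$ are pairwise distinct;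
- (c) for $b\in\Pi\setminus O$, each of $\lambda(b),\lambda'(b)$ has exactly $d_b$ neighbors in $U$, and its set of root neighbors is $e_b$.

Moreover the following family $\mathcal F^+$ is positive. It is over $R^+=R\sqcup O$ (new roots of type $\tau$), with port set $J^+=\{(b,j):b\in\Pi\setminus O,\ 1\le j\le d_b\}$ and port type $\bar\tau$. For every $(Z,\lambda,\lambda')\in\mathcal F_2$ and all choices of bijections $\mu_b:\{1,\dots,d_b\}\to N_U(\lambda(b))$ and $\mu_b':\{1,\dots,d_b\}\to N_U(\lambda'(b))$ it contains the member $(Z^+,\mu,\mu')$ with $\mu(b,j)=\mu_b(j)$, $\mu'(b,j)=\mu_b'(j)$. Here $Z^+$ arises from $Z$ by deleting the vertices $\lambda(b),\lambda'(b)$ $(b\in\Pi\setminus O)$ and making $\lambda(b)$ the root $b$ for $b\in O$.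

*Proof.* For $\xi\in\mathcal F$ put $I_\xi=\mathrm{im}\,\lambda\cup\mathrm{im}\,\lambda'$. Its vertices all have type $\tau$, so no edge lies inside $I_\xi$. Let
$$C_0=\min_\xi|I_\xi|,\qquad\mathcal F_0=\{\xi\in\mathcal F:|I_\xi|=C_0\},\qquad\sigma_0=\max_{\xi\in\mathcal F_0}|\mathrm{im}\,\lambda\cap\mathrm{im}\,\lambda'| .$$

**Step 1: find a member whose two port maps have the same pattern.** Let $\xi_0=(Z_0,\lambda_0,\lambda_0')\in\mathcal F_0$ attain $\sigma_0$, and put $q=|\mathrm{im}\,\lambda_0|$, $q'=|\mathrm{im}\,\lambda_0'|$, so
$$C_0=q+q'-\sigma_0.\tag{2}$$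
Take data with one point of weight $1$ in each of $X_P,X_Q$, plus additional type-$\tau$ points $z_v$ ($v\in I_{\xi_0}$) of weight $\varepsilon$, with all values of $x,f,\omega$ equal to $1$. Let $\theta_1=(z_{\lambda_0(k)})_{k\in J}$, $\theta_2=(z_{\lambda_0'(k)})_{k\in J}$, $h_i=1_{\theta_i}$. In a nonzero term of $Q_{\mathcal F}(\alpha h_1+\beta h_2)$ all of $I_\xi$ is mapped to points $z_v$, so the term is a constant times $\varepsilon^n$ with $n\ge|I_\xi|\ge C_0$. Those with $n=C_0$ come from $\xi\in\mathcal F_0$ with exactly $I_\xi$ mapped to the points $z_v$. Hence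
$$\varepsilon^{-C_0}Q_{\mathcal F}(\alpha h_1+\beta h_2)\to\alpha^2b_{11}+\alpha\beta(b_{12}+b_{21})+\beta^2b_{22}\ \ge0,$$
where $b_{ij}$ is the number of pairs $(\xi,\varphi)$ with $\xi\in\mathcal F_0$, $\varphi:I_\xi\to\{z_v\}$, $\varphi\lambda=\theta_i$, $\varphi\lambda'=\theta_j$. (If $\theta_1=\theta_2$, all $b_{ij}$ are equal and the formula still holds.) The pair $\xi_0$, $\varphi(v)=z_v$ shows $b_{12}\ge1$. A positive semidefinite form with nonzero mixed coefficient has both diagonal coefficients positive, so $b_{11},b_{22}\ge1$.

Take $(\xi_1,\varphi_1)$ counted in $b_{11}$, $\xi_1=(Z_1,\lambda_1,\lambda_1')$. The tuple $\theta_1$ has $q$ distinct points. Over each such point $z$ lie $n_z\ge1$ vertices of $I_{\xi_1}$. Since $\varphi_1\lambda_1=\varphi_1\lambda_1'=\theta_1$, the fiber over $z$ meets both $\mathrm{im}\,\lambda_1$ and $\mathrm{im}\,\lambda_1'$, and $\sum_zn_z=C_0$. If $n_z=1$, the vertex over $z$ lies in $\mathrm{im}\,\lambda_1\cap\mathrm{im}\,\lambda_1'$. So $O_1=\{z:n_z=1\}$ has $|O_1|\le\sigma_0$, and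
$$C_0\ \ge\ |O_1|+2(q-|O_1|)=2q-|O_1|\ \ge\ 2q-\sigma_0 .$$
In the same way $b_{22}\ge1$ gives $C_0\ge2q'-\sigma_0$. Adding, $2C_0\ge2(q+q')-2\sigma_0=2C_0$ by (2), so equality holds throughout: $C_0=2q-\sigma_0$, $|O_1|=\sigma_0$, and $n_z=2$ for $z\notin O_1$. The $\sigma_0$ vertices over $O_1$ already exhaust the possible common vertices of $\mathrm{im}\,\lambda_1$ and $\mathrm{im}\,\lambda_1'$. So over each $z\notin O_1$ there are exactly one vertex of $\mathrm{im}\,\lambda_1$ and a different one of $\mathrm{im}\,\lambda_1'$. Over every $z$, then, $\mathrm{im}\,\lambda_1$ has one vertex and so does $\mathrm{im}\,\lambda_1'$, which means $\ker\lambda_1=\ker\theta_1=\ker\lambda_1'=:\Pi$. Let $O$ be the set of blocks lying over $O_1$. Then $\xi_1$ satisfies (a) and (b), and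
$$|O|=\sigma_0,\qquad C_0=|O|+2|\Pi\setminus O| .\tag{3}$$
Let $\mathcal F_1$ be the family of all members satisfying (a),(b) for this $(\Pi,O)$. It contains $\xi_1$, and $\mathcal F_1\subset\mathcal F_0$ by (3).

**Step 2: a positive form in which only $\mathcal F_1$ survives.** Let data over $R^+$ be given, and let $I$ be a finite index set, $\eta_i\in\mathbb R$ ($i\in I$). For $b\in\Pi\setminus O$ let $g_{b,i}:X_{\bar\tau}\to\mathbb K$ and $\rho_{r,b,i}\in\mathbb K$ ($r\in R$ of type $\bar\tau$). Form data over $R$ by adding type-$\tau$ points $o_b$ ($b\in O$) of weight $\varepsilon^2$ and $z_{b,i}$ ($b\in\Pi\setminus O$, $i\in I$) of weight $\varepsilon$. The $x$-values between $p\in X_{\bar\tau}$ and $o_b$, $z_{b,i}$ are $f_b(p)$, $g_{b,i}(p)$. For $r\in R$ of type $\bar\tau$ put $f_r(o_b)=\omega_{rb}$ and $f_r(z_{b,i})=\rho_{r,b,i}$. Let $\theta_i$ be the tuple indexed by $J$ that equals $o_b$ on blocks $b\in O$ and $z_{b,i}$ on blocks $b\notin O$, and put $h=\sum_i\eta_i1_{\theta_i}$. Then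
$$h(\varphi\lambda)h(\varphi\lambda')=\sum_{i,i'}\eta_i\eta_{i'}\,1[\varphi\lambda=\theta_i]\,1[\varphi\lambda'=\theta_{i'}] .$$
The term of $(\xi,\varphi,i,i')$ in $Q_{\mathcal F}(h)$ is a constant times $\varepsilon^{n+n_o}$, where $n\ge|I_\xi|\ge C_0$ vertices go to new points, $n_o$ of them to points $o_b$, and $n_o\ge|O|$ because each $o_b$ is hit. The larger exponent at $o_b$ penalizes more than one vertex there. Divide by $\varepsilon^{C_0+|O|}$ and let $\varepsilon\to0$: exactly the terms with $n=C_0$ and $n_o=|O|$ remain.

In these terms $\xi\in\mathcal F_0$, exactly the vertices of $I_\xi$ go to new points, and exactly one vertex lies over each $o_b$. That vertex equals both $\lambda(k)$ and $\lambda'(k)$ for all $k\in b$. So these $|O|=\sigma_0$ vertices lie in $\mathrm{im}\,\lambda\cap\mathrm{im}\,\lambda'$ and, by maximality of $\sigma_0$, are all of it. By (3) the remaining $2|\Pi\setminus O|$ vertices of $I_\xi$ lie over the points $z_{b,i}$ (those in $\mathrm{im}\,\lambda$) and $z_{b,i'}$ (those in $\mathrm{im}\,\lambda'$), and all these points are hit. If $i\ne i'$, these are $2|\Pi\setminus O|$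 points, with one vertex each. If $i=i'$, each of the $|\Pi\setminus O|$ points carries a vertex of $\mathrm{im}\,\lambda$ and a different one of $\mathrm{im}\,\lambda'$, hence exactly these two. In both cases $\mathrm{im}\,\lambda$ has one vertex over each point of $\theta_i$ and $\mathrm{im}\,\lambda'$ one over each point of $\theta_{i'}$, so (a) and (b) hold and $\xi\in\mathcal F_1$. Conversely, each $\xi\in\mathcal F_1$ occurs for all $i,i'$, with $\varphi|_{I_\xi}$ determined by $\lambda(b)\mapsto o_b$ for $b\in O$ and $\lambda(b)\mapsto z_{b,i}$, $\lambda'(b)\mapsto z_{b,i'}$ for $b\notin O$; (b) makes this well defined.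

It remains to read off the weights. An edge from $\lambda(b)$, $b\in O$, to $v\in U$ gives $f_b(\varphi(v))$, and to a root $r$ it gives $\omega_{rb}$, as if $\lambda(b)$ were the root $b$. Edges at $\lambda(b),\lambda'(b)$, $b\notin O$, give factors $g$ and $\rho$. Writing $w^+=w_{Z^+}$, with $Z^+$ formed from $\xi$ as in the statement, we obtain
$$Q_1(\eta)=\sum_{i,i'}\eta_i\eta_{i'}\sum_{\xi\in\mathcal F_1}\ \sum_{\varphi\text{ on }U\setminus I_\xi}w^+(\varphi)\,G_i(\lambda,\varphi)\,G_{i'}(\lambda',\varphi)\ \ge0,\tag{4}$$
$$G_i(\lambda,\varphi)=\prod_{b\in\Pi\setminus O}\Big[\prod_{v\in N_U(\lambda(b))}g_{b,i}(\varphi(v))\prod_{r\in N_R(\lambda(b))}\rho_{r,b,i}\Big],$$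
where $\varphi$ takes values in the given $X_P\sqcup X_Q$.

**Step 3: equalize degrees and root neighborhoods.** Let $\mathbf d(\xi)$ be the integer vector with coordinates $|N_U(\lambda(b))|$ and $1[r\in N_R(\lambda(b))]$ ($b\in\Pi\setminus O$, $r\in R$ of type $\bar\tau$), and $\mathbf d'(\xi)$ the same for $\lambda'$. Fix positive reals $\kappa_b,\kappa_{b,r}$ that are linearly independent over $\mathbb Q$, and replace $g_{b,i}$ and $\rho_{r,b,i}$ by $M^{\kappa_b}g_{b,i}$ and $M^{\kappa_{b,r}}\rho_{r,b,i}$. The terms of $\xi$ in (4) are multiplied by $M^{\kappa\cdot(\mathbf d+\mathbf d')}$. Let $\Delta$ be the value of $\mathbf d+\mathbf d'$ on $\mathcal F_1$ with the largest $\kappa\cdot\Delta$. It is unique by linear independence and does not depend on the data. Divide by $M^{\kappa\cdot\Delta}$ and let $M\to\infty$: inequality (4) remains true with $\mathcal F_1$ replaced by the nonempty family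
$$\mathcal F_2=\{\xi\in\mathcal F_1:\mathbf d(\xi)+\mathbf d'(\xi)=\Delta\}.$$
Call the resulting form $Q_2(\eta)\ge0$.

We claim that $\mathbf d(\xi)=\mathbf d'(\xi)=\Delta/2$ for all $\xi\in\mathcal F_2$. Use one-point $X_P,X_Q$ of weight $1$, all values of the data over $R^+$ equal to $1$, $I=\{1,2\}$, $g_{b,2}=\rho_{r,b,2}=1$, and for $g_{b,1},\rho_{r,b,1}$ the coordinates of a positive vector $\ell$. With $\ell^{\mathbf d}=\prod_j\ell_j^{\mathbf d_j}$, the form $Q_2$ has diagonal coefficients $|\mathcal F_2|\ell^\Delta$ and $|\mathcal F_2|$ and mixed coefficient $\sum_\xi(\ell^{\mathbf d(\xi)}+\ell^{\mathbf d'(\xi)})$. Nonnegativity gives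
$$\Big(\tfrac12\sum_{\xi\in\mathcal F_2}\big(\ell^{\mathbf d(\xi)}+\ell^{\mathbf d'(\xi)}\big)\Big)^2\le|\mathcal F_2|^2\,\ell^\Delta .$$
If $\mathbf d(\xi_2)\ne\mathbf d'(\xi_2)$ for some $\xi_2\in\mathcal F_2$, put $\ell=\exp(s(\mathbf d(\xi_2)-\mathbf d'(\xi_2)))$ coordinatewise. Since $\mathbf d(\xi_2)-\Delta/2=\frac12(\mathbf d(\xi_2)-\mathbf d'(\xi_2))$,
$$\ell^{\mathbf d(\xi_2)}/\ell^{\Delta/2}=\exp\big(\tfrac s2|\mathbf d(\xi_2)-\mathbf d'(\xi_2)|^2\big)\to\infty\quad(s\to\infty),$$
contradicting the bound $\frac12\ell^{\mathbf d(\xi_2)}\le|\mathcal F_2|\ell^{\Delta/2}$. This proves the claim, which is (c): $\Delta/2$ records the $d_b$ and the indicator functions of the $e_b$.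

**Step 4: from product functions to arbitrary ones.** Put all $\rho=1$. For $H:X_{\bar\tau}^{J^+}\to\mathbb R$ let $\tilde H(t)=\sum_\pi H(t\circ\pi)$, where $\pi$ runs over the permutations of $J^+$ in $\prod_bS_{d_b}$. Since $\mathcal F^+$ contains all choices of bijections,
$$Q_{\mathcal F^+}(H)=\sum_{\xi\in\mathcal F_2}\sum_\varphi w^+(\varphi)\,\tilde H(\varphi\mu)\,\tilde H(\varphi\mu'),\tag{5}$$
where for each $\xi$ on the right $\mu,\mu'$ are any fixed choice of bijections.

The function $\tilde H$ is invariant under $\prod_bS_{d_b}$. We claim that the invariant functions are spanned by the products $\bigotimes_bg_b^{\otimes d_b}:t\mapsto\prod_b\prod_jg_b(t(b,j))$ with $\mathbb K$-valued $g_b$. Let a linear functional $\ell$ on the invariant functions vanish on all of them. As a function of the entries of the $g_b$, $\ell(\bigotimes_bg_b^{\otimes d_b})$ is a polynomial vanishing on the positive orthant, so all its coefficients are $0$. The coefficient of a monomial $\prod_b\prod_pg_b(p)^{m_b(p)}$ with $\sum_pm_b(p)=d_b$ is the value of $\ell$ at the indicator function of the orbit of tuples having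 these multiplicities. These indicators form a basis of the invariant functions, so $\ell=0$, which proves the claim.

Thus $\tilde H=\sum_i\eta_i\bigotimes_bg_{b,i}^{\otimes d_b}$ for suitable $\eta_i\in\mathbb R$ and $\mathbb K$-valued $g_{b,i}$. Then $\tilde H(\varphi\mu)=\sum_i\eta_iG_i(\lambda,\varphi)$ and $\tilde H(\varphi\mu')=\sum_i\eta_iG_i(\lambda',\varphi)$, and (5) becomes $Q_{\mathcal F^+}(H)=Q_2(\eta)\ge0$. If $J^+=\emptyset$, take $H=1$. $\square$

## A complete run produces a fold

**Two runs by hand.** Take $C_6$ with the family of the example above. First step: $\lambda=1$, $\lambda'=5$ differ, so $O=\emptyset$, $d_b=1$, $e_b=\emptyset$. The vertices $1,5$ are deleted and the new port goes to $2$ and $4$. Second step: likewise, $2,4$ are deleted, and the new port goes to $3$ under both maps. Third step: $C_0=\sigma_0=1$, so $O=\Pi$, the vertex $3$ becomes a root, and no ports remain. The deleted vertices on the two sides are $\{1,2\}$ and $\{5,4\}$ and the roots are $0,3$: this is the reflection fold.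

Take $K_{1,4}$ with center $c$, $N_1=\{1\}$, $N_2=\{2,3,4\}$. There are three members, $(Z_{1,j},1,j)$ with $j=2,3,4$. In each, the two marked leaves are isolated in $Z_{1,j}$, so $O=\emptyset$, $d_b=0$, $e_b=\emptyset$, and the run ends after one step with three members, each a root $c$ with two leaves. The final positivity statement is $3\mu^2\ge0$ with $\mu=\sum_z\mathrm{wt}(z)f_c(z)$. For $K_{1,3}$ the analogous expression would be $2\mu$, which can be negative. This agrees with the fact that $K_{1,3}$ fails $H(\mathbb R)$, and it shows that the final positivity sees whether $Y$ pairs up.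

**Proposition 8.** Assume $H(\mathbb K)$ and let $D$ be one of the $D_i$. Let $c\in V(D)$ and $N(c)=N_1\sqcup N_2$ with both parts nonempty. Start with the positive family $\mathcal F^0$ and apply Lemma 7 repeatedly until the port set is empty; call this a *run*. Let $\mathcal F^f$ be the final family, over $R^f$. Then:

1. each $\xi\in\mathcal F^f$ determines a fold $r_\xi$ of $D$ with $c\in S$, exchanging a vertex of $N_1$ with a vertex of $N_2$; its set $S=S_\xi$ is in type-preserving bijection with $R^f$, and, with $Y=Y_\xi$, $Z_\xi=D[S\cup Y]$ with root set $S$;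
2. $|A|$ is the same for all $\xi\in\mathcal F^f$;
3. $\sum_{\xi\in\mathcal F^f}\sum_\varphi w_{Z_\xi}(\varphi)\ge0$ for all data.

*Proof.* **Step 1: the run ends.** When $J\ne\emptyset$ there is at least one block, so passing from a member to a member of $\mathcal F^+$ removes at least one vertex from $U$. All families are nonempty, so the process stops. Statement 3 is positivity of $\mathcal F^f$ with no ports.

**Step 2: notation for one history.** Follow one final member back through the run. At step $t$ ($t=1,2,\dots$) Lemma 7 is applied to a family containing the member $(Z_{t-1},\lambda_t,\lambda_t')$, which belongs to the chosen $\mathcal F_2$. It has root set $R_{t-1}$ and non-root set $U_{t-1}$, and the lemma yields $\Pi_t,O_t,d_b,e_b$. For $b\in\Pi_t\setminus O_t$ put $a_{t,b}=\lambda_t(b)$, $a_{t,b}'=\lambda_t'(b)$; these are deleted at step $t$. Let $A$ be the set of all $a_{t,b}$ and $B$ the set of all $a_{t,b}'$. The final roots are $c$ and the vertices $\lambda_t(b)=\lambda_t'(b)$, $b\in O_t$. All these vertices are distinct, by (b) within a step and because a vertex leaves the set of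 non-roots at most once. At step $1$ there is one port, and $\lambda_1=w\ne w'=\lambda_1'$. So $O_1=\emptyset$, and $w=a_{1,b}\in A$, $w'=a_{1,b}'\in B$ for the only block $b$. Since $|A|=\sum_t|\Pi_t\setminus O_t|$ depends only on the run, statement 2 holds.

**Step 3: list all neighbors of $a_{t,b}$ in $D$.** The graph $Z_{t-1}$ is $D[R_{t-1}\cup U_{t-1}]$, except that for $t=1$ the edges $cw,cw'$ are missing. (For $t\ge2$ the vertices $w,w'$ are already gone.)

- *Neighbors in $R_{t-1}$.* They are $e_b$, together with $c$ if $t=1$.
- *Neighbors in $U_{t-1}$.* None lies in $\mathrm{im}\,\lambda_t\cup\mathrm{im}\,\lambda_t'$, whose vertices have the type of $a_{t,b}$. So they survive step $t$ and are exactly the values of $\lambda_{t+1}$ at the ports $(b,j)$ of step $t+1$, that is, the $\lambda_{t+1}(b')$ for blocks $b'\in\Pi_{t+1}$ containing some $(b,j)$. Each becomes a root (if $b'\in O_{t+1}$) or equals $a_{t+1,b'}$ (if $b'\notin O_{t+1}$) at step $t+1$.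
- *Neighbors deleted at a step $s<t$.* When such a neighbor was deleted, $a_{t,b}$ was a non-root. By the previous item, or its analogue with $\lambda'$, applied to that neighbor, $a_{t,b}$ belongs to $\mathrm{im}\,\lambda_{s+1}$ or $\mathrm{im}\,\lambda_{s+1}'$. All vertices of these images leave the set of non-roots at step $s+1$, so $s+1=t$. If the neighbor is some $a_{t-1,b'}'$, then $a_{t,b}\in\mathrm{im}\,\lambda_t'$, contradicting (b). So it is some $a_{t-1,b'}$, and $a_{t-1,b'}$ is a neighbor exactly if $b$ contains some port $(b',j)$.

The same description holds for $a_{t,b}'$ with $\lambda'$ in place of $\lambda$, and with the same $e_b$ and the same blocks, by (a) and (c). For $b'\in O_{t+1}$ the neighbor is the same root $\lambda_{t+1}(b')=\lambda_{t+1}'(b')$.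

**Step 4: assemble the fold.** By Step 3 every neighbor of a vertex of $A$ is a final root or lies in $A$. So no edge joins $A$ to $B$, and none joins $A$, or by the primed version $B$, to a final non-root. Let $r_\xi$ exchange $a_{t,b}$ and $a_{t,b}'$ for all $t,b$ and fix everything else. The description of Step 3 is the same on both sides: $a_{t,b}$ and $a_{t,b}'$ have the same root neighbors, and $a_{t,b}$ is adjacent to $a_{t+1,b'}$ exactly when $a_{t,b}'$ is adjacent to $a_{t+1,b'}'$ (both mean that $b'$ contains some $(b,j)$). Hence $r_\xi$ is an automorphism, and $r_\xi^2=1$.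

For $t\ge2$ every block of $\Pi_t$ contains a port $(b',j)$ with $b'\in\Pi_{t-1}\setminus O_{t-1}$. So each $a_{t,b}$ with $t\ge2$ is adjacent to some $a_{t-1,b'}$. Since step $1$ contributes the single vertex $w$, $D[A]$ is connected. Thus $r_\xi$ is a fold. Each final root is adjacent to $A$: the root $c$ to $w$, and $\lambda_t(b)$ with $b\in O_t$ (so $t\ge2$) to some $a_{t-1,b'}$. So $S$ is the set of final roots, $Y$ is the final set of non-roots, $c\in S$, and $r_\xi$ exchanges $w\in N_1$ with $w'\in N_2$. The removed edges $cw,cw'$ meet $A\cup B$, so $Z_\xi=D[S\cup Y]$. $\square$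

For every $(c,N_1,N_2)$ as in Proposition 8 fix one run. The folds $r_\xi$ obtained from these runs are called **good**.

## Folds of maximal size leave only isolated remainders

We have folds at every vertex of degree at least $2$. It is tempting to continue by induction: fold $D[S\cup Y]$ again, then its remainder, and so on. This stops at once. The start of the growth, Proposition 6, came from Hölder's inequality for $D$, and no such inequality is available for $D[S_\xi\cup Y_\xi]$. Statement 3 gives only positivity, and only for the *sum* over all $\xi$ of a run. The way out is to choose the fold so large that nothing is left to fold: if $|A|$ is maximal among good folds, then $Y$ consists of isolated vertices of $D-S$. The argument plays two folds against each other, and its tool is a rigidity statement.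

**Lemma 9.** Let $r,r_*$ be folds of $D$ with sides $(A,B)$, $(A_*,B_*)$, and let $a\in A\cap A_*$ with $ra=r_*a$. Then $A=A_*$ and $B=B_*$.

*Proof.* **Step 1: propagate the agreement outward from $a$.** Let $A_{\le\ell}$ and $A_{=\ell}$ be the ball and sphere of radius $\ell$ around $a$ in $D[A]$. We show by induction on $\ell$ that
$$A_{\le\ell}\subset A_*\qquad\text{and}\qquad r_*(A_{\le\ell})=r(A_{\le\ell}).$$
For $\ell=0$ this is the hypothesis. Assume it for $\ell$. The automorphism $\omega=rr_*$ preserves $A_{\le\ell}$, hence permutes $N:=N(A_{\le\ell})\setminus A_{\le\ell}$. A vertex of $N$ lies in $A$, and then in $A_{=\ell+1}$, or else in $S_r$, so $N=A_{=\ell+1}\sqcup(N\cap S_r)$.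

Let $s\in N\cap S_r$ be adjacent to $v\in A_{\le\ell}\subset A_*$. Then $s=rs$ is adjacent to $rv\in r(A_{\le\ell})=r_*(A_{\le\ell})\subset B_*$. Being adjacent to both $A_*$ and $B_*$, $s$ lies in neither of them. So $r_*s=s$ and $\omega s=s$. Hence $\omega$ fixes $N\cap S_r$ pointwise and permutes $A_{=\ell+1}$.

For $v\in A_{=\ell+1}$ we get $r_*v=r\omega v\in B$, so $r_*v\ne v$ and $v\in A_*\cup B_*$. As $v$ is adjacent to $A_{\le\ell}\subset A_*$, we have $v\in A_*$. Also $r_*(A_{=\ell+1})=r\omega(A_{=\ell+1})=r(A_{=\ell+1})$. This completes the induction.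

**Step 2: conclude.** As $D[A]$ is connected, $A\subset A_*$ and $r_*(A)=r(A)$. Exchanging the roles of $r$ and $r_*$ gives $A=A_*$, and then $B=rA=r_*A=B_*$. $\square$

**Lemma 10.** Let $r,r'$ be folds of $D$ with sides $(A,B)$, $(A',B')$ and $|A'|\le|A|$. There is no vertex $s\in S_r$ with $r's\in Y_r$.

*Proof.* Suppose $s\in S_r$ and $s':=r's\in Y_r$. As $s\ne s'$, we may label the sides of $r'$ so that $s\in A'$. Write $S'=S_{r'}$.

**Step 1: $r$ preserves the structure of $r'$.** The fold $rr'r$ has sides $rA'\ni rs=s$ and $rB'$, and $rr'rs=rr's=rs'=s'=r's$, since $r$ fixes $S_r\cup Y_r$. Lemma 9, applied to $r'$ and $rr'r$ at the vertex $s$, gives $rA'=A'$ and $rB'=B'$. Hence $rS'=S'$.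

**Step 2: both $A$ and $B$ meet $A'$.** Choose $a\in A$ adjacent to $s$, and let $\bar a=ra\in B$, which is adjacent to $rs=s$. The vertices $r'a,r'\bar a$ are adjacent to $s'\in Y_r$. By (F2) they are not in $A\cup B$, so $r$ fixes them. In particular $r'a\ne a$ and $r'\bar a\ne\bar a$. So $a,\bar a\in A'\cup B'$, and being adjacent to $s\in A'$, both lie in $A'$. Let $\rho=r'rr'$, a fold with sides $r'A,r'B$. Then
$$\rho a=r'r(r'a)=r'r'a=a.\tag{6}$$

**Step 3: $S'$ avoids $A\cup B$.** Suppose $(A\cup B)\cap S'\ne\emptyset$. Since $rS'=S'$ and $r$ exchanges $A$ and $B$, there is $t\in A\cap S'$, and $rt\in S'$. As $r'$ fixes $S'$ pointwise, $\rho t=r'rr't=r'rt=rt$ and $t=r't\in r'A$. Lemma 9, applied to $r$ and $\rho$ at $t$, gives $r'A=A$. But $\rho$ moves every vertex of its side $r'A=A\ni a$, contradicting (6).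

**Step 4: compare sizes.** So $A$ and $B$ induce connected subgraphs of $D-S'$ that contain $a\in A'$ and $\bar a\in A'$ respectively. As $A'$ is a component of $D-S'$, we get $A\cup B\subset A'$. Hence $|A'|\ge2|A|>|A|$, a contradiction. $\square$

**Lemma 11.** Let $r$ be a good fold of $D$ with $|A|$ maximal among good folds. Then $\emptyset\ne N(y)\subset S_r$ for every $y\in Y_r$.

*Proof.* **Step 1: vertices of $Y_r$ next to $S_r$.** Let $c\in Y_r$ have a neighbor in $S_r$. Put $N_1=N(c)\cap S_r\ne\emptyset$ and $N_2=N(c)\setminus S_r$, which is contained in $Y_r$ by (F2). If $N_2\ne\emptyset$, Proposition 8 gives a good fold $r'$ exchanging some $s\in N_1$ with some $s'\in N_2$, and $|A'|\le|A|$ by maximality. Then $s\in S_r$ and $r's=s'\in Y_r$, contradicting Lemma 10. So $N(c)\subset S_r$, and $\{c\}$ is a component of $D-S_r$.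

**Step 2: all of $Y_r$.** $Y_r$ is a union of components of $D-S_r$. As $D$ is connected and $S_r\ne\emptyset$, each component of $D-S_r$ contains a vertex adjacent to $S_r$. By Step 1 each component contained in $Y_r$ is a singleton $\{c\}$ with $\emptyset\ne N(c)\subset S_r$. $\square$

This is where the prescribed partition $N_1\sqcup N_2$, won by Lemma 5, is used.

## Averaging over signs removes the edges in $S$ and pairs up $Y$

**Proposition 12.** If $G$ satisfies $H(\mathbb R)$, every component $D$ of $G$ with at least two edges is symmetric.

*Proof.* **Step 1: the final positivity for a maximal run.** $D$ has a vertex of degree $\ge2$, so good folds exist. Take a fixed run having a fold with the maximal $|A|$ among all good folds of $D$. By Proposition 8, statement 2, all folds of this run have this $|A|$. By Lemma 11, for each $\xi\in\mathcal F^f$ every $y\in Y_\xi$ has $\emptyset\ne N(y)\subset S_\xi$. Identify $S_\xi$ with $R^f$ and regard $N(y)$ as a set of roots, all of the type opposite to $y$. Let $R_P,R_Q$ be the sets of roots of types $P,Q$. There are no edges inside $Y_\xi$, so the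 sum over $\varphi$ in statement 3 factors over $y\in Y_\xi$ and reads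
$$\Sigma:=\sum_{\xi\in\mathcal F^f}\ \prod_{rr'\in E(D[S_\xi])}\omega_{rr'}\ \prod_{y\in Y_\xi}\mu_{N(y)}\ \ge0,\qquad\mu_M=\sum_z\mathrm{wt}(z)\prod_{r\in M}f_r(z),\tag{7}$$
where $z$ runs over $X_Q$ if $\emptyset\ne M\subset R_P$ and over $X_P$ if $\emptyset\ne M\subset R_Q$.

**Step 2: data that make every $\mu_M$ a free small number.** Choose $X_Q=\{\pm1\}^{R_P}$, $f_r(z)=z_r$ for $r\in R_P$, and weights
$$\mathrm{wt}(z)=2^{-|R_P|}\Big(1+\sum_{\emptyset\ne M\subset R_P}\varepsilon_Mz^M\Big),\qquad z^M=\prod_{r\in M}z_r,$$
where $|\varepsilon_M|=\delta$ with $\delta>0$ so small that all weights are positive. Choose $X_P$ similarly from $R_Q$, and let $x$ be arbitrary. Since $\sum_zz^Mz^{M'}=2^{|R_P|}$ if $M=M'$ and $0$ otherwise, $\mu_M=\varepsilon_M$. So the signs of all $\varepsilon_M$ and all $\omega_{rr'}=\pm1$ can be chosen independently, and always $\Sigma\ge0$.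

**Step 3: average.** Average $\Sigma$ over all these sign choices. The term of $\xi$ averages to $0$ unless $E(D[S_\xi])=\emptyset$ and every $M$ occurs an even number of times among the sets $N(y)$, $y\in Y_\xi$. If no $\xi$ has both properties, the average of $\Sigma\ge0$ is $0$, hence $\Sigma=0$ for all choices. But with all signs $+$ we have $\Sigma=\sum_\xi\delta^{|Y_\xi|}>0$, a contradiction.

**Step 4: conclude.** So for some $\xi$ the set $S_\xi$ is independent, $N(y)\subset S_\xi$ for all $y\in Y_\xi$, and $Y_\xi$ is partitioned into pairs of vertices with equal neighborhoods. By Observation (F5), $D$ is symmetric. $\square$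

*Proof of Theorem 1.* A norming graph satisfies $H(\mathbb R)$, and each of its components with an edge has at least two edges, hence is symmetric by Proposition 12. Take the unions of the sets $S$, of the sets $A$ and of the sets $B$ of these components, and put the isolated vertices of $G$ into $S$. Since no edges run between components, the union of the sets $S$ is independent, no edge joins the union of the sets $A$ to that of the sets $B$, and the isomorphisms of the components combine to one that fixes $S$ pointwise. So $G$ is symmetric. $\square$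

Since symmetric graphs are positive, the conjecture quoted above holds for all norming graphs.

## Cut involutions act transitively on the edges of a component

*Proof of Theorem 2.* **Step 1: the hypothesis holds.** A norming graph satisfies $H(\mathbb R)$. A weakly norming graph is bipartite, because otherwise the nonzero kernel (1), which is nonnegative, would have $t(G,\cdot)=0$. For nonnegative kernels $t(G,\cdot)\ge0$, and the triangle inequality gives subadditivity, so it satisfies $H([0,\infty))$.

**Step 2: the involution at $c$.** Lemmas 3–5, Proposition 6, Lemma 7 and Proposition 8 were proved for both choices of $\mathbb K$. Given $c$ and $N(c)=N_1\sqcup N_2$, Proposition 8, statement 1, yields a fold of $D$ with $c\in S$ that exchanges a vertex of $N_1$ with a vertex of $N_2$. It fixes $c$, and it is a cut involution with connected sides. This is the first claim.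

**Step 3: transitivity.** For fixed $c$ consider the graph on $N(c)$ in which $w,w'$ are joined when some cut involution of $D$ fixing $c$ exchanges them. It is connected: otherwise let $N_1$ be the vertex set of one of its components and $N_2$ the rest, and Step 2 gives an edge between $N_1$ and $N_2$, a contradiction. A cut involution that fixes $c$ and exchanges $w,w'$ carries the edge $cw$ to $cw'$. So any two edges of $D$ sharing a vertex lie in one orbit of the group generated by the cut involutions. Since $D$ is connected, any two of its edges are linked by a chain of edges in which consecutive ones share a vertex, so all edges lie in one orbit. $\square$
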